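\title{Split graphs of every positive bend number}

\begin{abstract}
The bend number of a graph is the least $k$ such that the graph is the intersection graph of axis-parallel paths in the plane with at most $k$ bends each. The proper bend number is defined in the same way, with all intersections required to be crossings. We show that for every $k\ge 0$ there is a split graph whose bend number and proper bend number are both equal to $k+1$. Hence both hierarchies are strict at every level within the split graphs, the chordal graphs, and the graphs with no induced cycle of length greater than four. The proof counts the neighborhoods that a clique can have on an independent set of size $N$, and we show that for graphs of bend number at most $k$ the maximum has order exactly $N^{k+2}$.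
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Paths and bend numbers}
A \emph{path} is a simple piecewise linear curve in the plane made up of finitely many alternately horizontal and vertical segments, each closed and of positive length. Two consecutive segments share one point, a \emph{bend}; since the curve is simple, two non-consecutive segments are disjoint. A \emph{$k$-bend path} is a path with at most $k+1$ segments, that is, with at most $k$ bends. A \emph{representation} of a graph $G$ assigns a path to each vertex so that the paths of two distinct vertices intersect if and only if the vertices are adjacent. It is a \emph{$B_k$-VPG representation} if all its paths are $k$-bend paths. It is \emph{proper} if any two of its paths meet in finitely many points, and at each such point the two paths cross, the point being an interior point of a segment of each; thus no common point is a bend or an endpoint of either path.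

The class $B_k$-VPG consists of the graphs with a $B_k$-VPG representation, and $PB_k$-VPG consists of the graphs with a proper one. The \emph{bend number} $\operatorname{bend}(G)$ is the least $k$ with $G\in B_k$-VPG, and the \emph{proper bend number} $\operatorname{bend}_p(G)$ is the least $k$ with $G\in PB_k$-VPG. Both families of classes increase with $k$, and $PB_k$-VPG $\subseteq B_k$-VPG, so $\operatorname{bend}(G)\le\operatorname{bend}_p(G)$.

The complete graph $K_n$ shows that the two numbers can differ. Overlapping segments on one line give $\operatorname{bend}(K_n)=0$. Two parallel segments never cross, and among three segments two are parallel, so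
\begin{equation}\label{eq:clique0}
\text{a clique of a graph in $PB_0$-VPG has at most two vertices.}
\end{equation}
One bend is enough: for $1\le i\le n$ take the path from $(0,i)$ to $(i,i)$ to $(i,n+1)$. For $i<l$ the paths with indices $i$ and $l$ meet only at $(i,l)$, where they cross. So $\operatorname{bend}_p(K_n)=1$ for $n\ge 3$.

\subsection*{The question}
A graph is \emph{split} if its vertex set is the disjoint union of a clique $K$ and an independent set $I$. It is \emph{chordal} if it has no induced cycle of length greater than $3$, and it belongs to $\mathrm{Forb}(C_{\ge 5})$ if it has no induced cycle of length greater than $4$. These classes are nested: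
\begin{equation}\label{eq:nested}
\textsc{split}\subseteq\textsc{chordal}\subseteq \mathrm{Forb}(C_{\ge5}).
\end{equation}
For the first inclusion, an induced cycle of length at least $4$ meets $K$ in at most two vertices, consecutive on the cycle, so two adjacent vertices of the cycle would lie in $I$. For a class $\mathcal C$ write $B_k$-VPG-$\mathcal C$ for $\mathcal C\cap B_k$-VPG and $PB_k$-VPG-$\mathcal C$ for $\mathcal C\cap PB_k$-VPG. The following results are known.
\begin{itemize}
\item[(a)] There are infinitely many $m\in\mathbb N$ with $B_m$-VPG-\textsc{split} $\subsetneq B_{m+1}$-VPG-\textsc{split}.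
\item[(b)] For all $t\in\mathbb N$, $B_t$-VPG-$\mathrm{Forb}(C_{\ge5})\subsetneq B_{4t+29}$-VPG-$\mathrm{Forb}(C_{\ge5})$.
\item[(c)] For all $t\in\mathbb N$, $PB_t$-VPG-\textsc{split} $\subsetneq PB_{36t+80}$-VPG-\textsc{split}.
\end{itemize}
These statements leave room for two consecutive levels to coincide. Chakraborty, Das, Mukherjee and Sahoo~\cite{CDMS} ask, for $\mathcal C$ any of the three classes in \eqref{eq:nested}, whether there are examples that separate $B_k$-VPG-$\mathcal C$ from $B_{k+1}$-VPG-$\mathcal C$ and $PB_k$-VPG-$\mathcal C$ from $PB_{k+1}$-VPG-$\mathcal C$. We show that there are, for every $k$, and that one split graph serves for all six separations at level $k$. None of (a)--(c) is used.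

\subsection*{Results}

\begin{theorem}\label{thm:A}
For every $k\ge 0$ there is a split graph $G$ with $\operatorname{bend}(G)=\operatorname{bend}_p(G)=k+1$.
\end{theorem}

\begin{corollary}\label{cor:main}
Let $\mathcal C$ be \textsc{split}, \textsc{chordal} or $\mathrm{Forb}(C_{\ge5})$. For every $k\ge0$,
\[
B_k\text{-VPG-}\mathcal C\subsetneq B_{k+1}\text{-VPG-}\mathcal C
\qquad\text{and}\qquad
PB_k\text{-VPG-}\mathcal C\subsetneq PB_{k+1}\text{-VPG-}\mathcal C .
\]
\end{corollary}

\begin{proof}
The graph of Theorem~\ref{thm:A} lies in $\mathcal C$ by \eqref{eq:nested}. It lies in $PB_{k+1}$-VPG $\subseteq B_{k+1}$-VPG, and it does not lie in $B_k$-VPG $\supseteq PB_k$-VPG.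
\end{proof}

Theorem~\ref{thm:A} is a special case of a more robust statement: almost every vertex of the clique needs the last bend, even if the vertices of the independent set are given many more bends and a few vertices of the clique are given arbitrarily many.

\begin{theorem}\label{thm:B}
For all $k,m\ge0$ and $\delta>0$ there is a split graph $G$ with clique $K$ and independent set $I$ such that
\begin{itemize}
\item[(i)] $G$ has a proper representation in which every vertex of $I$ is a straight segment and every vertex of $K$ is a path with exactly $k+1$ bends;
\item[(ii)] in every representation of $G$ in which the vertices of $I$ have at most $m$ bends (and the vertices of $K$ have any numbers of bends), fewer than $\delta|K|$ vertices of $K$ have at most $k$ bends.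
\end{itemize}
\end{theorem}

The third result measures what one bend is worth. For $N\ge1$ let $\nu_k(N)$ be the maximum of $|\{N_G(v)\cap I: v\in K\}|$ over all split graphs $G\in B_k$-VPG with clique $K$ and independent set $I$, $|I|=N$; here $N_G(v)$ is the set of neighbors of $v$. Let $\nu_k^p(N)$ be the same maximum over $G\in PB_k$-VPG. A subscript $k$ on $\Theta$ or $O$ means that the implied constants depend only on $k$.

\begin{theorem}\label{thm:C}
For every $k\ge0$ we have $\nu_k(N)=\Theta_k(N^{k+2})$. For every $k\ge1$ we have $\nu^p_k(N)=\Theta_k(N^{k+2})$.
\end{theorem}

The case $k=0$ must be excluded from the second statement, because $\nu_0^p(N)\le2$ by \eqref{eq:clique0}. The proofs of Theorems~\ref{thm:A} and~\ref{thm:B} are self-contained; the proof of Theorem~\ref{thm:C} uses a theorem of Klazar and Marcus~\cite{KM}.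

\subsection*{The idea}
A clique needs at most one bend and an independent set needs none, so the bends of a split graph are forced by the adjacencies between $K$ and $I$. We count these adjacencies by degrees of freedom. A path with $k$ bends is described by $k+3$ real numbers, and the set of paths of $I$ that it meets depends only on the positions of these numbers among $O(N)$ thresholds. This suggests about $N^{k+3}$ neighborhoods and a gain of a factor $N$ per bend, so one expects strict hierarchies.

The difficulty is that the paths of $K$ must intersect pairwise. In our construction this costs one degree of freedom, so paths with $k+1$ bends, which have $k+4$ parameters, produce about $N^{k+3}$ neighborhoods. That is exactly the order of the naive upper bound for $k$ bends, and the comparison decides nothing. We have to show that \emph{every} clique of $k$-bend paths pays a similar price. The reason it does is that a simple path, pushed slightly to its left, becomes disjoint from its original position. If the parameters of the paths in a family vary too freely, the family contains such a pushed pair, and then it is not a clique.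

Section~\ref{sec:cells} sets up the count, and Section~\ref{sec:construction} gives the construction. Section~\ref{sec:small} carries out the upper bound by hand for at most one bend. Section~\ref{sec:push} proves the pushing lemma, which Sections~\ref{sec:box} and~\ref{sec:sharp} combine with two extremal theorems to prove Theorems~\ref{thm:A}, \ref{thm:B} and~\ref{thm:C}.

\section{Coordinates, traces and cells}\label{sec:cells}

We write $[n]=\{1,\dots,n\}$, and $\langle u,v\rangle$ for the closed interval with endpoints $u$ and $v$, in either order. For subsets $A,B$ of a linearly ordered set, $A<B$ means $a<b$ for all $a\in A$ and $b\in B$; we call $A$ and $B$ \emph{comparable} if $A<B$ or $B<A$.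

\subsection*{Coordinates}
Fix for every path a first endpoint, and number its segments $1,\dots,r$ from that end. The \emph{type} of the path is the pair $(r,o)$, where $o$ records whether segment $1$ is horizontal or vertical. The \emph{coordinates} of the path are the reals $z_0,\dots,z_{r+1}$ defined as follows. For $1\le i\le r$, the number $z_i$ gives the line that contains segment $i$: it is the $y$-coordinate of the segment if the segment is horizontal, and the $x$-coordinate if it is vertical. The number $z_0$ is the coordinate of the first endpoint in the direction of segment $1$, and $z_{r+1}$ is the coordinate of the last endpoint in the direction of segment $r$. For instance, the path from $(1,2)$ to $(5,2)$ to $(5,7)$ has coordinates $(z_0,z_1,z_2,z_3)=(1,2,5,7)$.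

Call the axis on which $z_i$ is measured \emph{axis $i$}. It is determined by the type, and indices of equal parity refer to the same axis. Segment $i$ is the set of points whose axis-$i$ coordinate is $z_i$ and whose other coordinate lies in $\langle z_{i-1},z_{i+1}\rangle$. Let $P,P'$ be paths of the same type with coordinates $z_i$ and $z_i'$, and let $i\not\equiv j\pmod 2$. Then segment $i$ of $P$ and segment $j$ of $P'$ are perpendicular, and they intersect if and only if
\begin{equation}\label{eq:meet}
z_i\in\langle z'_{j-1},z'_{j+1}\rangle\quad\text{and}\quad z'_j\in\langle z_{i-1},z_{i+1}\rangle .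
\end{equation}

\subsection*{Traces and cells}
Let $\mathcal S$ be a set of $N\ge1$ paths with at most $m$ bends each. The \emph{trace} of a path $P$ on $\mathcal S$ is the set $\{Q\in\mathcal S: Q\cap P\neq\emptyset\}$. In a representation of a split graph the paths of $I$ are pairwise disjoint, hence distinct; taking them as $\mathcal S$, the trace of the path of $v\in K$ is the set $N_G(v)\cap I$.

Let $X$ and $Y$ be the sets of $x$- and $y$-coordinates of all bends and endpoints of paths in $\mathcal S$. Each path has at most $m+2$ such points, so $|X|,|Y|\le(m+2)N$. The \emph{cells} of the $x$-axis are the one-point sets $\{w\}$, $w\in X$, and the components of $\mathbb R\setminus X$; the cells of the $y$-axis are defined from $Y$ in the same way. The cells of an axis partition it, any two of them are comparable, so that they are linearly ordered, and their number is at most $2(m+2)N+1\le M$, where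
\[
M=(2m+5)N .
\]
The \emph{cell vector} of a path $P$ is the list $(c_0,\dots,c_{r+1})$, where $c_i$ is the cell of axis $i$ that contains $z_i$.

\begin{lemma}\label{lem:cells}
Two paths with the same type and the same cell vector have the same trace on $\mathcal S$.
\end{lemma}

\begin{proof}
Consider segment $i$ of a path $P$ and a segment of some $Q\in\mathcal S$ that lies on the line with coordinate $w$ and spans the interval $[u,v]$, $u<v$. If the two segments are perpendicular, they meet if and only if $w\in\langle z_{i-1},z_{i+1}\rangle$ and $z_i\in[u,v]$. If they are parallel, they meet if and only if $z_i=w$, $\min(z_{i-1},z_{i+1})\le v$ and $\max(z_{i-1},z_{i+1})\ge u$. The numbers $u,v,w$ are coordinates of bends or endpoints of $Q$. So both conditions only compare some $z_l$ with an element of whichever of $X$, $Y$ belongs to axis $l$, and the outcome of such a comparison is determined by the cell of $z_l$.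
\end{proof}

There are two types with $q$ segments, each with at most $M^{q+2}$ cell vectors. Hence for every $r\ge0$,
\begin{equation}\label{eq:trivial}
\text{paths with at most $r$ segments have at most } 2\sum_{q=1}^{r}M^{q+2}\le 2rM^{r+2}\text{ traces on }\mathcal S .
\end{equation}
For $k$-bend paths this is the naive bound of order $N^{k+3}$.

\section{Cliques of staircases}\label{sec:construction}

We now build cliques with many traces. Every path of the clique is a staircase going right and up, and its $i$-th coordinate ranges over $n$ positions in a window reserved for the index $i$. The independent set consists of segments, called \emph{rulers}, which read these positions. The line of segment $i$ is read by $n$ short collinear rulers, placed where segment $i$ of every staircase must pass. An endpoint is read by $n$ long parallel rulers, since its position decides how many of them the end segment reaches. To make any two staircases cross we imitate the representation of $K_n$ in Section~\ref{sec:intro} and put all first bends on one diagonal line; this is the degree of freedom that we give up.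

\begin{proposition}\label{prop:construction}
For all $j\ge1$ and $n\ge1$ there is a split graph $G_{j,n}$ with clique $K$, $|K|=n^{j+2}$, and independent set $I$, $|I|=(j+3)n$, such that the sets $N_{G_{j,n}}(v)\cap I$, $v\in K$, are pairwise distinct. It has a proper representation in which the vertices of $I$ are straight segments and the vertices of $K$ are paths with exactly $j$ bends.
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\foreach \x/\y in {0/4,4/4,8/8,12/12,16/12} \fill[gray!15] (\x,\y) rectangle +(4,4);
\draw[gray!50,step=4] (0,4) grid (20,16);
\foreach \i in {0,1,2,3,4} \node at (4*\i+2,3.4) {$\Delta_{\i}$};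
\foreach \i in {1,2,3} \node at (-0.8,4*\i+2) {$\Delta_{\i}$};
\foreach \i/\x/\y in {0/3.3/7.5,1/7.3/7.5,2/11.3/11.5,3/15.3/15.5,4/19.3/15.5} \node at (\x,\y) {\small $\Omega_{\i}$};
\draw[line width=2pt] (0.75,4)--(0.75,7) (1.75,4)--(1.75,7) (4,5)--(4,5.5) (4,6)--(4,6.5)
 (9,8)--(9.5,8) (10,8)--(10.5,8) (12,13)--(12,13.5) (12,14)--(12,14.5) (16.75,12)--(16.75,15) (17.75,12)--(17.75,15);
\draw[thick] (1.2,5.2)--(9.2,5.2)--(9.2,14.2)--(18.2,14.2);
\draw[thick,dashed] (2.35,6.35)--(10.35,6.35)--(10.35,13.35)--(17.35,13.35);
\end{tikzpicture}
\caption{The construction for $j=2$ bends and $n=2$. The ten heavy segments are the rulers, two in each shaded square $\Omega_i$. Two of the sixteen clique paths are drawn: $a=(1,1,1,2,2)$ (solid) and $a=(2,2,2,1,1)$ (dashed). They cross near their first bends, and the rulers that a path meets in $\Omega_i$ determine $a_i$.}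
\label{fig:construction}
\end{figure}

\begin{proof}
Put $r=j+1\ge2$, $D=n+2$, and $\Delta_t=[tD,(t+1)D)$ for $0\le t\le r+1$; these windows are pairwise disjoint and increase with $t$. All clique paths have $r$ segments and start horizontally, so odd indices refer to the $y$-axis and even indices to the $x$-axis. Figure~\ref{fig:construction} shows an example.

\emph{The clique paths.} Let $\mathcal A$ be the set of all $a=(a_0,\dots,a_{r+1})\in[n]^{r+2}$ with $a_1=a_2$; it has $n^{r+1}=n^{j+2}$ elements. Choose pairwise distinct numbers $\eta_a\in(0,\frac12)$, $a\in\mathcal A$, and let $P_a$ be the curve with coordinates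
\[
z_i=iD+a_i+\eta_a\qquad(0\le i\le r+1).
\]
Then $iD+1<z_i<iD+n+\frac12$, so $z_i\in\Delta_i$. In particular $z_{i-1}<z_{i+1}$ for $1\le i\le r$, so $P_a$ moves alternately right and up. It is therefore simple, with $r$ segments and $j$ bends.

\emph{Any two clique paths intersect properly.} Let $P=P_a$ and $P'=P_{a'}$, $a\ne a'$, with coordinates $z_i$ and $z_i'$. Every coordinate of $P$ has fractional part $\eta_a$ and every coordinate of $P'$ has fractional part $\eta_{a'}$, so no coordinate of $P$ equals a coordinate of $P'$. We may assume $z_1<z_1'$. Since $a_1=a_2$ and $a_1'=a_2'$, we have $z_2=z_1+D$ and $z_2'=z_1'+D$, so $z_2<z_2'$. Comparing windows gives $z_0'<z_2$ and $z_1'<z_3$; the index $3$ exists because $r\ge2$. Thus $z_0'<z_2<z_2'$ and $z_1<z_1'<z_3$, and by \eqref{eq:meet} segment $2$ of $P$ meets segment $1$ of $P'$. This is the only use of the condition $a_1=a_2$.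

Parallel segments of $P$ and $P'$ lie on different lines and are disjoint. So every common point is the single common point of two perpendicular segments, and there are finitely many. At such a point \eqref{eq:meet} holds, and neither $z_i$ nor $z_j'$ is an endpoint of the interval that contains it. Hence the point is interior to both segments, and the paths cross there.

\emph{The rulers.} For $0\le i\le r+1$ and $b\in[n]$ define a segment $R_{i,b}$ as follows.
\begin{itemize}
\item For $1\le i\le r$, the ruler $R_{i,b}$ has axis-$(i-1)$ coordinate $iD$, and its axis-$i$ coordinate ranges over $[iD+b,\,iD+b+\frac12]$.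
\item The ruler $R_{0,b}$ has $x=b-\frac14$, and $y$ ranges over $[D,D+n+1]$.
\item The ruler $R_{r+1,b}$ has axis-$(r+1)$ coordinate $(r+1)D+b-\frac14$, and its axis-$r$ coordinate ranges over $[rD,rD+n+1]$.
\end{itemize}
There are $(r+2)n=(j+3)n$ rulers. Let $\Omega_i=\Delta_i\times\Delta_i$ for $1\le i\le r$, let $\Omega_0=\Delta_0\times\Delta_1$, and let $\Omega_{r+1}$ be the set of points with axis-$r$ coordinate in $\Delta_r$ and axis-$(r+1)$ coordinate in $\Delta_{r+1}$. Since $n+1<D$, we have $R_{i,b}\subseteq\Omega_i$ for all $i$ and $b$.

\emph{The rulers are pairwise disjoint.} Each $\Omega_i$ is a square $\Delta_s\times\Delta_t$. The pairs $(s,t)$ are $(1,1),\dots,(r,r)$, then $(0,1)$, and then $(r,r+1)$ or $(r+1,r)$. They are distinct because $r\ge2$, so the squares are disjoint. Within one square, the rulers $R_{i,1},\dots,R_{i,n}$ have disjoint ranges on a common line if $1\le i\le r$, and lie on distinct parallel lines if $i\in\{0,r+1\}$.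

\emph{The rulers met by $P_a$.} Segment $l$ of $P_a$, $1\le l\le r$, has its axis-$l$ coordinate in $\Delta_l$. It can therefore enter a square only if the side of the square on axis $l$ is $\Delta_l$.
\begin{itemize}
\item Let $1\le i\le r$. Both sides of $\Omega_i$ are $\Delta_i$, so only segment $i$ can meet $R_{i,b}$, and it is perpendicular to $R_{i,b}$. We have $z_{i-1}<iD<z_{i+1}$ and $iD+a_i<z_i<iD+a_i+\frac12$. So the two meet if and only if $b=a_i$, and then at an interior point of both.
\item The sides of $\Omega_0$ are $\Delta_0$ on the axis of even indices and $\Delta_1$ on the axis of odd indices, so only segment $1$ can meet $R_{0,b}$. We have $D<z_1<D+n+1$ and $b-\frac14<D<z_2$. If $b>a_0$ then $b-\frac14\ge a_0+\frac34>z_0$, and the segments meet at an interior point of both. If $b\le a_0$ then $b-\frac14<z_0$, and they are disjoint.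
\item The side of $\Omega_{r+1}$ on axis $l$ is $\Delta_r$ if $l\equiv r$ and $\Delta_{r+1}$ if $l\equiv r+1\pmod 2$, so only segment $r$ can meet $R_{r+1,b}$. Put $w=(r+1)D+b-\frac14$. We have $rD<z_r<rD+n+1$ and $z_{r-1}<w$. If $b\le a_{r+1}$ then $w<z_{r+1}$, and the segments meet at an interior point of both. If $b>a_{r+1}$ then $w\ge(r+1)D+a_{r+1}+\frac34>z_{r+1}$, and they are disjoint.
\end{itemize}
So $P_a$ meets exactly the ruler $R_{i,a_i}$ in $\Omega_i$ for $1\le i\le r$, exactly $n-a_0$ rulers in $\Omega_0$, and exactly $a_{r+1}$ rulers in $\Omega_{r+1}$. The trace of $P_a$ on the rulers determines $a$. Let $G_{j,n}$ be the intersection graph of the paths $P_a$ and the rulers.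
\end{proof}

\begin{remark}\label{rem:free}
Drop the condition $a_1=a_2$. The computation of traces is unchanged, so for $j\ge1$ there are $j$-bend paths with $n^{j+3}$ distinct traces on $(j+3)n$ segments. Thus the exponent in \eqref{eq:trivial} is correct for arbitrary families, and an improvement must use that the paths intersect pairwise.
\end{remark}

\begin{remark}\label{rem:two}
The bound \eqref{eq:trivial} already separates levels at distance two. In a $B_k$-VPG representation of $G_{k+2,n}$ the clique would have $n^{k+4}$ traces, while \eqref{eq:trivial} with $r=k+1$, $m=k$ and $N=(k+5)n$ allows $O_k(n^{k+3})$. So $G_{k+2,n}\notin B_k$-VPG for large $n$. For $G_{k+1,n}$ both quantities have order $n^{k+3}$.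
\end{remark}

\section{Segments and L-shapes}\label{sec:small}

Let $\mathcal S$, $N$ and $M$ be as in Section~\ref{sec:cells}, and let $\mathcal F$ be a family of pairwise intersecting paths. We show by hand that one factor $M$ can be saved in \eqref{eq:trivial} when the paths have at most one bend.

\subsection*{No bend}
Two horizontal segments that meet lie on one line. So all horizontal members of $\mathcal F$ have the same coordinate $z_1$, and they have at most $M^2$ cell vectors instead of $M^3$. The same holds for the vertical members, so a clique of segments has at most $2M^2$ traces. This proves Theorem~\ref{thm:A} for $k=0$. In a $B_0$-VPG representation of $G_{1,n}$ we would have $m=0$, $N=4n$, $M=20n$, and hence $n^3\le 800n^2$. So $G_{1,n}$ has both bend numbers equal to $1$ as soon as $n>800$.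

\subsection*{One bend}
Read each L-shape from its horizontal end, and consider first those that go right and then up, so $z_0<z_2$ and $z_1<z_3$. No coordinate has to be constant now, as the representation of $K_n$ shows. But suppose that $P'$ arises from $P$ by moving both segments to the left of the direction of travel, the horizontal segment up and the vertical segment to the left:
\[
z_1'>z_1,\qquad z_2'<z_2 .
\]
Then $P'$ lies in the quadrant $x\le z_2'$, $y\ge z_1'$, while every point of $P$ has $y=z_1<z_1'$ or $x=z_2>z_2'$. So $P$ and $P'$ are disjoint, whatever the lengths of their segments.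

Number the cells of each axis increasingly. If two members of $\mathcal F$ had $c_1'>c_1$ and $c_2'<c_2$, they would be disjoint. Two distinct pairs $(c_1,c_2)$ with the same sum are always in this position, so each value of $c_1+c_2\in\{2,\dots,2M\}$ comes from at most one pair. There are at most $2M-1$ pairs $(c_1,c_2)$, and at most $(2M-1)M^2$ cell vectors instead of $M^4$. Reflections in the axes reduce the other three L-shapes to this one.

\subsection*{What changes with more bends}
For longer paths, moving every segment to the left is not enough, because a segment that moves far can run into a distant part of the original path.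

\begin{example}\label{ex:spiral}
Let $P$ and $P'$ start horizontally and have coordinates $(1,1,6,6,0,0)$ and $(3,2,5,5,2,0)$. Both go right, up, left and down. Segments $1,2,3,4$ of $P'$ lie above, to the left of, below and to the right of the lines of the corresponding segments of $P$, which is the left side in each case. Yet segment $4$ of $P'$ crosses segment $1$ of $P$ at $(2,1)$. In both paths the fourth coordinate is smaller than the zeroth, but $z_4'=2>1=z_0$.
\end{example}

So we need two paths for which each $z_i'$ is closer to $z_i$, in the order of the axis, than to any other coordinate. The next section makes this precise and shows how to find such a pair in a sufficiently rich family.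

\section{Pushing a path to one side}\label{sec:push}

\begin{lemma}[Pushing lemma]\label{lem:push}
Fix a type $(r,o)$. For $0\le i\le r+1$ let $J_i^{-1}<J_i^{+1}$ be sets of reals, and put $J_i=J_i^{-1}\cup J_i^{+1}$. Assume that $J_i$ and $J_j$ are comparable whenever $i\ne j$ and $i\equiv j\pmod2$. Suppose that for every $\tau=(\tau_0,\dots,\tau_{r+1})\in\{-1,+1\}^{r+2}$ there is a path $P_\tau$ of type $(r,o)$ whose coordinates satisfy $z_i\in J_i^{\tau_i}$ for all $i$. Then some two of these paths are disjoint.
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\foreach \t in {0,2,4} { \fill[gray,opacity=0.18] (\t,-0.2) rectangle +(1,5.4); \fill[gray,opacity=0.18] (-0.2,\t) rectangle +(5.4,1); }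
\foreach \t/\i in {0.5/0,2.5/4,4.5/2} \node at (\t,-0.55) {$J_{\i}$};
\foreach \t/\i in {0.5/1,2.5/3,4.5/5} \node at (-0.6,\t) {$J_{\i}$};
\draw[very thick,->] (0.3,0.2)--(4.8,0.2)--(4.8,2.8)--(2.8,2.8)--(2.8,4.3);
\draw[very thick,dashed,->] (0.7,0.8)--(4.2,0.8)--(4.2,2.2)--(2.2,2.2)--(2.2,4.8);
\node at (3.15,3.5) {$P$}; \node at (1.75,3.5) {$P'$};
\end{tikzpicture}
\caption{Two paths with four segments whose $i$-th coordinates lie in the same set $J_i$ (shaded strips; strips of one direction are disjoint). Each segment of $P'$ lies to the left of the corresponding segment of $P$ with respect to the direction of travel, and the two paths are disjoint.}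
\label{fig:push}
\end{figure}

\begin{proof}
For $1\le i\le r$ let $\varepsilon_i=\operatorname{sign}(z_{i+1}-z_{i-1})$, the direction in which segment $i$ is traversed. Since $J_{i-1}$ and $J_{i+1}$ are comparable, $\varepsilon_i\in\{-1,+1\}$ is the same for all paths $P_\tau$. Put $\sigma_i=(-1)^{i+1}\varepsilon_i$ for $1\le i\le r$ and $\sigma_0=\sigma_{r+1}=+1$. Then
\begin{equation}\label{eq:signs}
\sigma_i\sigma_{i+1}=-\varepsilon_i\varepsilon_{i+1}\qquad(1\le i\le r-1).
\end{equation}
Let $P=P_{-\sigma}$ and $P'=P_\sigma$, with coordinates $z_i$ and $z_i'$. Since $z_i\in J_i^{-\sigma_i}$ and $z_i'\in J_i^{\sigma_i}$, we have $\operatorname{sign}(z_i'-z_i)=\sigma_i$ for all $i$. (The left side of a horizontal segment with direction $\varepsilon$ is the $y$-direction $\varepsilon$, and the left side of a vertical segment with direction $\varepsilon$ is the $x$-direction $-\varepsilon$. So all segments move to the left if segment $1$ is horizontal, as in Figure~\ref{fig:push}, and all move to the right otherwise. The proof uses only \eqref{eq:signs}.) We show that segment $i$ of $P$ and segment $j$ of $P'$ are disjoint for all $i,j\in[r]$.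

\emph{Case $i\equiv j\pmod 2$.} The segments lie on parallel lines with coordinates $z_i$ and $z_j'$. These differ: for $i=j$ because $\sigma_i\ne0$, and for $i\ne j$ because $J_i$ and $J_j$ are comparable, hence disjoint.

\emph{Case $|i-j|\ge3$ odd.} Condition \eqref{eq:meet} compares $z_i$ with $z'_{j\pm1}$ and $z_j'$ with $z_{i\pm1}$. Here $i\ne j\pm1$ and $j\neq i\pm1$, so each comparison involves two distinct indices of equal parity. Its outcome is determined by the order of the two sets $J$, and it does not change when $z'$ is replaced by $z$. So the segments intersect if and only if segments $i$ and $j$ of $P$ intersect. These are non-consecutive segments of a simple curve, so they do not.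

\emph{Case $j=i+1$.} Suppose that the segments meet. By \eqref{eq:meet}, $z'_{i+1}\in\langle z_{i-1},z_{i+1}\rangle$. Since $z'_{i+1}\ne z_{i+1}$, the difference $z_{i+1}-z'_{i+1}$ has the sign of $z_{i+1}-z_{i-1}$, that is, $-\sigma_{i+1}=\varepsilon_i$. Also by \eqref{eq:meet}, $z_i\in\langle z_i',z'_{i+2}\rangle$. Since $z_i\ne z_i'$, the difference $z_i-z_i'$ has the sign of $z'_{i+2}-z_i'$, that is, $-\sigma_i=\varepsilon_{i+1}$. Multiplying gives $\sigma_i\sigma_{i+1}=\varepsilon_i\varepsilon_{i+1}$, contrary to \eqref{eq:signs}.

\emph{Case $i=j+1$.} Suppose that the segments meet. Now \eqref{eq:meet} reads $z_{j+1}\in\langle z'_{j-1},z'_{j+1}\rangle$ and $z_j'\in\langle z_j,z_{j+2}\rangle$. The first condition says that $z'_{j+1}-z_{j+1}$ has the sign of $z'_{j+1}-z'_{j-1}$, so $\sigma_{j+1}=\varepsilon_j$. The second says that $z_j'-z_j$ has the sign of $z_{j+2}-z_j$, so $\sigma_j=\varepsilon_{j+1}$. Again $\sigma_j\sigma_{j+1}=\varepsilon_j\varepsilon_{j+1}$, contrary to \eqref{eq:signs}.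
\end{proof}

\begin{remark}\label{rem:simple}
Simplicity of paths enters the proof of Lemma~\ref{lem:push} only in the case $|i-j|\ge3$, and the lemma fails without it. Allow self-crossing curves with four segments, starting horizontally, and take $J_0<J_4<J_2$ and $J_5<J_1<J_3$. Then \eqref{eq:meet} holds with $i=1$, $j=4$ for any two such curves, so all of them intersect pairwise while their six coordinates vary independently.
\end{remark}

The extremal theorems of the next two sections provide, for each index, many possible positions of the coordinate, but they say nothing about how the positions for two different indices on the same axis interleave. Comparability can be bought by discarding half of the positions for each pair of indices. We allow a position to be a block of cells; single cells suffice for Theorems~\ref{thm:A} and~\ref{thm:B}, and larger blocks are needed for Theorem~\ref{thm:C}.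

\begin{lemma}[Halving lemma]\label{lem:halving}
Fix $\mathcal S$ and its cells. Let $\mathcal F$ be a family of paths of type $(r,o)$, and put $d=r+2$ and $L=2^{d^2}$. Suppose that for every $i\in\{0,\dots,r+1\}$ there are nonempty sets $A_i^1<A_i^2<\dots<A_i^L$ of cells of axis $i$, called blocks, and that for every $g=(g_0,\dots,g_{r+1})\in[L]^d$ some path of $\mathcal F$ has its $i$-th cell in $A_i^{g_i}$ for all $i$. Then $\mathcal F$ contains two disjoint paths.
\end{lemma}

\begin{proof}
Let $p$ be the number of pairs $\{i,j\}$ of distinct indices of equal parity; then $p\le\binom d2<d^2$. We treat these pairs one at a time, and at each step we discard half of the remaining blocks of every index. Suppose that the pair $\{i,j\}$ is next and that $2s$ blocks remain for each index, say $A^1<\dots<A^{2s}$ for $i$ and $B^1<\dots<B^{2s}$ for $j$. They consist of cells of the same axis. Let $a=\max A^s$ and $b=\max B^s$; exchanging $i$ and $j$ if necessary, assume $a\le b$. Keep $A^1,\dots,A^s$ and $B^{s+1},\dots,B^{2s}$. Every kept cell for $i$ is at most $a$, and every kept cell for $j$ is greater than $b\ge a$. For each other index keep any $s$ blocks. After this step all kept cells for $i$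 lie below all kept cells for $j$, and this remains true when further blocks are discarded.

After $p$ steps, $2^{d^2-p}\ge2$ blocks remain for each index $i$. Choose two of them, $A_i^{\alpha_i}<A_i^{\beta_i}$, and let $J_i^{-1}$ and $J_i^{+1}$ be the unions of their cells. The order of cells is their order as sets of reals, so $J_i^{-1}<J_i^{+1}$, and $J_i$, $J_j$ are comparable for distinct $i,j$ of equal parity. Given $\tau$, let $g_i=\alpha_i$ if $\tau_i=-1$ and $g_i=\beta_i$ if $\tau_i=+1$; the path of $\mathcal F$ that the hypothesis provides for $g$ serves as $P_\tau$. Lemma~\ref{lem:push} gives two disjoint paths.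
\end{proof}

\section{Boxes of cell vectors and the strict hierarchy}\label{sec:box}

By Lemma~\ref{lem:halving}, the set of cell vectors of a clique of paths of one type contains no product of $L$-element sets. A subset of a $d$-dimensional grid with this property is smaller than the grid by a power of its side length. We include the short double-counting proof.

\begin{lemma}[Box lemma; K\H{o}v\'ari--S\'os--Tur\'an, Erd\H{o}s]\label{lem:box}
For all integers $d,L\ge1$ there is a constant $C_d=C_d(L)$ with the following property. Put $\gamma_d=L^{1-d}$. If $X_1,\dots,X_d$ are sets of size $M\ge1$ and $E\subseteq X_1\times\dots\times X_d$ satisfies $|E|\ge C_dM^{d-\gamma_d}$, then $E$ contains a product $T_1\times\dots\times T_d$ with $|T_i|=L$ for all $i$.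
\end{lemma}

\begin{proof}
Induction on $d$. For $d=1$ we have $\gamma_1=1$, and $C_1=L$ works. Let $d\ge2$ and $C_d=2\max(L,C_{d-1})$; note that $L\gamma_d=\gamma_{d-1}$. For a base point $u\in X_1\times\dots\times X_{d-1}$ let $F_u=\{x\in X_d:(u,x)\in E\}$ be its fiber. The average fiber size is
\[
\mu=\frac{|E|}{M^{d-1}}\ge C_dM^{1-\gamma_d}\ge 2L .
\]
Count the pairs $(u,T)$ with $T\subseteq F_u$ and $|T|=L$. For integers $t\ge0$ we have $\binom tL\ge f(t)/L!$, where $f(t)=\max(t-L,0)^L$, and $f$ is convex on $\mathbb R$. By Jensen's inequality the number of pairs is at least
\[
\frac1{L!}\sum_u f(|F_u|)\ge\frac{M^{d-1}f(\mu)}{L!}\ge\frac{M^{d-1}(\mu/2)^L}{L!},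
\]
where the last step uses $\mu-L\ge\mu/2$. The set $X_d$ has at most $M^L/L!$ subsets of size $L$. So some such subset $T_d$ lies in the fibers of at least
\[
M^{d-1}\Big(\frac{\mu}{2M}\Big)^L\ge\Big(\frac{C_d}2\Big)^LM^{d-1-L\gamma_d}\ge C_{d-1}M^{d-1-\gamma_{d-1}}
\]
base points. By induction these base points contain a product $T_1\times\dots\times T_{d-1}$ of $L$-element sets, and $T_1\times\dots\times T_d\subseteq E$.
\end{proof}

\begin{proposition}\label{prop:upper}
For all $k,m\ge0$ there are constants $C,\gamma>0$ with the following property. If $\mathcal S$ is a set of $N\ge1$ paths with at most $m$ bends and $\mathcal F$ is a family of pairwise intersecting paths with at most $k$ bends, then the members of $\mathcal F$ have at most $CN^{k+3-\gamma}$ distinct traces on $\mathcal S$.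
\end{proposition}

\begin{proof}
Put $r=k+1$, $d=k+3$, $L=2^{d^2}$ and $\gamma=L^{1-d}<1$. By \eqref{eq:trivial}, the members of $\mathcal F$ with at most $k$ segments have at most $2kM^{k+2}\le2kM^{d-\gamma}$ traces. Fix one of the two types $(r,o)$, and let $E$ be the set of cell vectors of the members of $\mathcal F$ of this type. By Lemma~\ref{lem:cells} these members have at most $|E|$ traces. Add dummy elements to the set of cells of each axis until it has exactly $M$ elements, so that $E$ is a subset of a product of $d$ sets of size $M$.

Suppose that $|E|\ge C_d(L)M^{d-\gamma}$. By Lemma~\ref{lem:box}, $E$ contains a product $T_0\times\dots\times T_{r+1}$ of $L$-element sets. The elements of $T_i$ occur in cell vectors, so they are cells of axis $i$ and not dummies. List them increasingly and take them as one-element blocks $A_i^1<\dots<A_i^L$. Every element of the product is the cell vector of a member of $\mathcal F$ of type $(r,o)$, so Lemma~\ref{lem:halving} gives two disjoint members of $\mathcal F$, a contradiction. Hence the number of traces is at most $(2k+2C_d(L))M^{d-\gamma}$, and $M=(2m+5)N$ gives the claim with $C=(2k+2C_d(L))(2m+5)^{k+3}$.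
\end{proof}

The bound $m$ enters only through the number of cells, and it affects the constant $C$ but not the exponent. This is the source of the robustness in Theorem~\ref{thm:B}.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $C,\gamma$ be the constants of Proposition~\ref{prop:upper} for $k$ and $m$, and choose $n$ with $C(k+4)^{k+3}n^{-\gamma}<\delta$. Let $G=G_{k+1,n}$ be the graph of Proposition~\ref{prop:construction} with $j=k+1\ge1$. Then $|K|=n^{k+3}$, $|I|=(k+4)n$, and (i) holds. Consider a representation of $G$ in which the vertices of $I$ have at most $m$ bends, and let $K'\subseteq K$ be the set of vertices whose paths have at most $k$ bends. These paths intersect pairwise, and their traces on the $(k+4)n$ paths of $I$ are the sets $N_G(v)\cap I$, $v\in K'$, which are pairwise distinct. Proposition~\ref{prop:upper} gives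
\[
|K'|\le C\big((k+4)n\big)^{k+3-\gamma}\le C(k+4)^{k+3}n^{-\gamma}\,n^{k+3}<\delta|K| .
\]
This is (ii).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $G$ be the graph of Theorem~\ref{thm:B} for $m=k$ and $\delta=1$. By (i), $\operatorname{bend}_p(G)\le k+1$. In a $B_k$-VPG representation of $G$ the vertices of $I$ would have at most $m=k$ bends and all $|K|$ vertices of $K$ would have at most $k$ bends, contrary to (ii). So $k+1\le\operatorname{bend}(G)\le\operatorname{bend}_p(G)\le k+1$.
\end{proof}

\section{The sharp exponent}\label{sec:sharp}

The box lemma saves only a small power of $M$, whereas for segments and L-shapes we saved a full factor $M$. The gap comes from asking for too much: in a box, many cell vectors share the same $i$-th cell, while Lemma~\ref{lem:halving} needs only that their $i$-th cells fall into ordered blocks. This weaker pattern can be encoded by a permutation matrix.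

We identify a $d$-dimensional $M\times\dots\times M$ matrix with entries $0$ and $1$ with the set $E\subseteq[M]^d$ of positions of its ones. A \emph{$d$-dimensional permutation matrix of size $\ell$} is a set $\Pi\subseteq[\ell]^d$ of $\ell$ points, any two of which differ in all coordinates. We say that $E$ \emph{contains} $\Pi$ if there are strictly increasing maps $\varphi_1,\dots,\varphi_d:[\ell]\to[M]$ such that $(\varphi_1(\pi_1),\dots,\varphi_d(\pi_d))\in E$ for every $(\pi_1,\dots,\pi_d)\in\Pi$. Otherwise $E$ \emph{avoids} $\Pi$.

\begin{theorem}[Klazar and Marcus~\cite{KM}]\label{thm:KM}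
For every $d\ge2$ and every $d$-dimensional permutation matrix $\Pi$ there is a constant $c_\Pi$ such that, for all $M\ge 1$, every $E\subseteq[M]^d$ that avoids $\Pi$ satisfies $|E|\le c_\Pi M^{d-1}$.
\end{theorem}

The bound $2M-1$ for the bends of L-shapes in Section~\ref{sec:small} is the case $d=2$, $\Pi=\{(1,2),(2,1)\}$.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Since $\nu_k^p(N)\le\nu_k(N)$, it suffices to bound $\nu_k$ from above for $k\ge0$, $\nu_k^p$ from below for $k\ge1$, and $\nu_0$ from below. A graph with $N+1$ isolated vertices, one of which forms $K$, is represented by disjoint segments. So $\nu_k^p(N)\ge1$ always, and it is enough to prove the lower bounds for $N\ge k+3$.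

\emph{Lower bound for $\nu^p_k$, $k\ge1$.} Let $n=\lfloor N/(k+3)\rfloor\ge N/(2k+6)$. The representation of $G_{k,n}$ in Proposition~\ref{prop:construction} lies in the half-plane $y\ge0$ and has $(k+3)n\le N$ rulers. Add isolated vertices to $I$, represented by disjoint segments on the line $y=-2$, until $|I|=N$. The representation stays proper, and the clique has $n^{k+2}\ge(N/(2k+6))^{k+2}$ distinct neighborhoods in $I$.

\emph{Lower bound for $\nu_0$.} Let $n=\lfloor N/2\rfloor\ge N/4$. Let $I$ consist of the vertical segments $\{x\}\times[-1,1]$ for $x\in\{\pm1,\dots,\pm n\}$, together with a segment on the line $y=-2$ if $N$ is odd. Let $K$ consist of the segments $[-a-\frac12,\,b+\frac12]\times\{0\}$ for $a,b\in[n]$. They all contain the origin, and the segment with parameters $a,b$ meets exactly the vertical segments with $-a\le x\le b$. This gives $n^2\ge N^2/16$ distinct neighborhoods.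

\emph{Upper bound.} Take a $B_k$-VPG representation of a split graph with $|I|=N$. Let $\mathcal S$ be the set of paths of $I$ and $\mathcal F$ the family of paths of $K$; we bound the number of traces. Here $m=k$ and $M=(2k+5)N$. Put $r=k+1$, $d=k+3$, $L=2^{d^2}$, and index the coordinates of $[L]^d$ and $[M]^d$ by $0,\dots,r+1$. By \eqref{eq:trivial} the paths with at most $k$ segments have at most $2kM^{k+2}$ traces. Fix a type $(r,o)$, number the cells of each axis increasingly starting from $1$, and let $E\subseteq[M]^d$ be the set of cell vectors of the members of $\mathcal F$ of this type. By Lemma~\ref{lem:cells} it suffices to show $|E|=O_k(M^{d-1})$.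

We spread the box $[L]^d$ out into a permutation matrix. For each index $i$, order $[L]^d$ by declaring that $g$ precedes $h$ if $g_i<h_i$, or if $g_i=h_i$ and $g$ is lexicographically smaller than $h$. Let $\rho_i(g)\in[L^d]$ be the rank of $g$ in this linear order. Each $\rho_i$ is a bijection, so
\[
\Pi=\{(\rho_0(g),\dots,\rho_{r+1}(g)):g\in[L]^d\}
\]
is a $d$-dimensional permutation matrix of size $L^d$, and it depends only on $k$.

Suppose that $E$ contains $\Pi$ through maps $\varphi_0,\dots,\varphi_{r+1}$. For $g\in[L]^d$ let $c^g\in E$ be the point with coordinates $c_i^g=\varphi_i(\rho_i(g))$, and for $s\in[L]$ put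
\[
A_i^s=\{c_i^g: g\in[L]^d,\ g_i=s\}.
\]
These are nonempty sets of cells of axis $i$. If $g_i<h_i$ then $\rho_i(g)<\rho_i(h)$, and so $c_i^g<c_i^h$; hence $A_i^1<\dots<A_i^L$. For each $g$, a member of $\mathcal F$ of type $(r,o)$ with cell vector $c^g$ has its $i$-th cell in $A_i^{g_i}$ for all $i$. Lemma~\ref{lem:halving} gives two disjoint members of $\mathcal F$, which is impossible in a clique. So $E$ avoids $\Pi$, and Theorem~\ref{thm:KM} gives $|E|\le c_\Pi M^{d-1}$. The number of traces is at most $(2k+2c_\Pi)M^{k+2}=O_k(N^{k+2})$.
\end{proof}

\begin{remark}
By Theorem~\ref{thm:C}, each additional bend multiplies the largest number of neighborhoods that a clique can have on $N$ independent vertices by a factor of order exactly $N$. This explains why consecutive levels separate already on split graphs: for large $N$ we have $\nu^p_{k+1}(N)>\nu_k(N)$, so a split graph that attains $\nu^p_{k+1}(N)$ lies in $PB_{k+1}$-VPG but not in $B_k$-VPG.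
\end{remark}

\begin{thebibliography}{9}

\bibitem{CDMS}
Dibyayan Chakraborty, Sandip Das, Joydeep Mukherjee, Uma kant Sahoo,
\emph{On bounds on bend number of split and cocomparability graphs},
arXiv:1804.06584 (2018).

\bibitem{KM}
Klazar and Marcus,
\emph{Extensions of the linear bound in the F\"uredi--Hajnal conjecture},
Adv. in Appl. Math. 38 (2007) 258--266.

\end{thebibliography}
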